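\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\numberwithin{equation}{section}

\title{A signed enumeration of diagonally and antidiagonally symmetric alternating sign matrices of odd order}


\begin{abstract}
Let $A$ run over the $(2n+1)\times(2n+1)$ alternating sign matrices that are symmetric in both diagonals, and give $A$ the sign $(-1)^{M(A)}$, where $M(A)$ is the number of zeros strictly inside the first $n$ rows of a fundamental triangle. We prove a conjecture of Behrend, Fischer and Konvalinka: the signed sums over the matrices with central entry $1$ and with central entry $-1$ are, up to sign, $1$ or $2$ times an explicit product $V_n$. The sums are values of a six-vertex partition function at $q=e^{i\pi/3}$. There the partition function is pinned down by its zeros and a recursion up to a single constant, and the constant is found from a determinant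 formula.
\end{abstract}

\section{The problem and the result}

An \emph{alternating sign matrix} (ASM) is a square matrix with entries $0,1,-1$ in which, along each row and each column, the nonzero entries alternate in sign and have sum $1$. A $(2n+1)\times(2n+1)$ ASM $A$ is \emph{diagonally and antidiagonally symmetric} (a DASASM) if
\[
A_{ij}=A_{ji},\qquad A_{ij}=A_{2n+2-j,\,2n+2-i}\qquad\text{for all } i,j .
\]
The two reflections generate a group of order four, and the \emph{triangle} of positions $(i,j)$ with $1\le i\le n+1$, $i\le j\le 2n+2-i$ meets each orbit once, so $A$ is determined by its entries in the triangle. Row $i\le n$ of the triangle begins and ends in the \emph{boundary positions} $(i,i)$ and $(i,2n+2-i)$. The positions $(i,j)$ with $i\le n$, $i<j<2n+2-i$ between them are called \emph{interior}; there are $\sum_{i=1}^n(2n+1-2i)=n^2$ of them. The last row is the center $(n+1,n+1)$.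

Let $M(A)$ be the number of zeros of $A$ at interior positions. The central entry of a DASASM is $\pm1$ (Lemma~\ref{lem:triangle}); let $\mathrm{DASASM}_\pm(2n+1)$ be the set of DASASMs with central entry $\pm1$, and put
\[
V_n=\frac{(2n)!\,\lfloor(3n-1)/2\rfloor!}{3^{\lfloor(n-1)/2\rfloor}\,(3n)!\,\lfloor(n-1)/2\rfloor!}\prod_{i=0}^n\frac{(3i)!}{(n+i)!}.
\]

\begin{theorem}\label{thm:main}
For all $n\ge1$,
\[
\sum_{A\in\mathrm{DASASM}_\pm(2n+1)}(-1)^{M(A)}=\tfrac12(-1)^{n(n-1)/2}\bigl((-1)^n\mp3\bigr)V_n,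
\]
with upper signs taken together and lower signs taken together. Hence
\[
\sum_{A\in\mathrm{DASASM}(2n+1)}(-1)^{M(A)}=(-1)^{n(n+1)/2}V_n .
\]
\end{theorem}

The refined formula was conjectured in \cite{BFK}. There the total is displayed with the sign $(-1)^{n(n-1)/2}$, which for odd $n$ does not agree with the refined formulas; the sign above is the one that they imply.

The sign $(-1)^M$ is related to the two diagonals as follows; the proof is at the end of Section~\ref{sec:eval}.

\begin{corollary}\label{cor:diag}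
Let $S(A)=\sum_{k=1}^n(A_{kk}+A_{k,2n+2-k})$, and put $f=0$ for central entry $+1$ and $f=1$ for central entry $-1$. Then, with $i=\sqrt{-1}$,
\[
\sum_{A\in\mathrm{DASASM}_\pm(2n+1)} i^{\,S(A)}=(-1)^n\,i^{\,n+f}\cdot\tfrac12(-1)^{n(n-1)/2}\bigl((-1)^n\mp3\bigr)V_n .
\]
\end{corollary}

\subsection*{The two smallest cases}
These cases serve as the start of an induction later. It is instructive to replace $-1$ by a variable $w$. The first row of an ASM has a single $1$ and no $-1$, because each of its entries is the first of a column.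

For $n=1$ the triangle has first row $(A_{11},A_{12},A_{13})$, and $A_{12}$ is the only interior entry. The three DASASMs have first row $(1,0,0)$, $(0,0,1)$ with center $1$, and $(0,1,0)$ with center $-1$. So $\sum w^M$ is $2w$ over center $1$ and $1$ over center $-1$.

For $n=2$ let $(d,e,d')$ be the second row of the triangle. The second row of $A$ is $(A_{12},d,e,d',A_{14})$, and the third is $(A_{13},e,A_{33},e,A_{13})$. So $A_{33}=1-2(A_{13}+e)$, and $A_{13}$, $A_{13}+e$ must be $0$ or $1$. By Lemma~\ref{lem:triangle} these conditions, together with the row conditions on rows $1$ and $2$, are also sufficient. The possibilities are as follows.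
\begin{itemize}
\item $A_{13}=1,\ e=0$, center $-1$: exactly one of $d,d'$ is $1$, the other is $0$. Two matrices, $M=3$.
\item $A_{13}=1,\ e=-1$, center $1$: $d=d'=1$. One matrix, $M=2$.
\item $A_{13}=0,\ e=1$, center $-1$. If the $1$ of row $1$ is in column $1$ or $5$, then $d=d'=0$: two matrices, $M=3$. If it is in column $2$ or $4$, then $(d,d')=(-1,0)$ or $(0,-1)$, respectively: two matrices, $M=2$.
\item $A_{13}=0,\ e=0$, center $1$. If the $1$ of row $1$ is in column $1$ or $5$, then $(d,d')$ is $(1,0)$ or $(0,1)$: four matrices, $M=4$. If it is in column $2$, then $(d,d')$ is $(0,0)$ or $(-1,1)$; if in column $4$, it is $(0,0)$ or $(1,-1)$: four matrices, $M=3$.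
\end{itemize}
So $\sum w^M$ is $4w^4+4w^3+w^2$ over center $1$ and $4w^3+2w^2$ over center $-1$. At $w=1$ this counts the $15$ matrices. At $w=-1$ the pair of sums over center $(+1,-1)$ is
\begin{equation}\label{eq:small}
(-2,\,1)\ \text{ for } n=1,\qquad (1,\,-2)\ \text{ for } n=2 .
\end{equation}
With total $-1$ in both cases, the sum over center $-1$ is $-1$ times the total for $n=1$ and $2$ times the total for $n=2$. The theorem says that these ratios persist for all odd, respectively even, $n$, and that the total is $V_n$ up to sign. The fixed ratios are the puzzling part: nothing in the definition relates the two kinds of center.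

\subsection*{The method}
We attach a variable $u_i$ to row $i\le n$ and a variable $v$ to the middle column and replace the sign by a product of local weights, those of a six-vertex model with parameter $q$. At $q=e^{i\pi/3}$, $v=1$ the resulting sums $Z_{n,\pm}$ are Laurent polynomials in $x_i=u_i^2$ with exponents between $-n$ and $n$. They vanish at $x_i=e^{\pm2\pi i/3}$, and on $x_ix_j=e^{\pm2\pi i/3}$ they reduce to the sums for $n-2$. Once the sums for $n-2$ are known, this determines those for $n$ \emph{up to one constant}. For $n=1,2$ the constant can be read off from \eqref{eq:small}; this is done in Section~\ref{sec:hand} and shows both ratios. For $n\ge3$ the value at $u=1$ is what we want to know, so the constant must come from elsewhere. We take the coefficient of $x_1^n\cdots x_n^n$ and show, with a determinant formula, that it is $0$. For the ratio at even $n$ the same argument is made after one variable has been set equal to $1$.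

Throughout, $\bar x=x^{-1}$ and
\[
\sigma(x)=x-\bar x,\qquad \tau(x)=x+\bar x,\qquad \omega=e^{2\pi i/3},\qquad x_i=u_i^2,\qquad X_i=x_i+\bar x_i,\qquad y=v^2 .
\]
We use constantly that $\sigma(\bar x)=\sigma(-x)=-\sigma(x)$ and
\begin{equation}\label{eq:prod}
\sigma(a)\sigma(b)=\tau(ab)-\tau(a/b),\qquad \tau(a)\tau(b)=\tau(ab)+\tau(a/b),\qquad \sigma(a)\tau(b)=\sigma(ab)+\sigma(a/b).
\end{equation}

\section{Lines, states and weights}\label{sec:model}

\subsection{Rows of the matrix as lines through the triangle}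

To turn the row conditions on $A$ into conditions inside the triangle we follow each row of $A$ through the triangle, reflecting it at the two diagonals. For $i\le n$, \emph{line $i$} runs down column $i$ through $(1,i),\dots,(i-1,i)$, then along row $i$ from $(i,i)$ to $(i,2n+2-i)$, and then up column $2n+2-i$ through $(i-1,2n+2-i),\dots,(1,2n+2-i)$. \emph{Line $n+1$} runs down column $n+1$ through rows $1,\dots,n$. See Figure~\ref{fig:lines}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]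
\draw[->,thick] (1,-0.3)--(1,-1)--(7,-1)--(7,-0.3);
\draw[->,thick] (2,-0.3)--(2,-2)--(6,-2)--(6,-0.3);
\draw[->,thick] (3,-0.3)--(3,-3)--(5,-3)--(5,-0.3);
\draw[->,thick] (4,-0.3)--(4,-3.7);
\foreach \x in {2,3,4,5,6} \fill (\x,-1) circle (2.5pt);
\foreach \x in {3,4,5} \fill (\x,-2) circle (2.5pt);
\fill (4,-3) circle (2.5pt);
\foreach \x in {1,7} \filldraw[fill=white] (\x,-1) circle (2.5pt);
\foreach \x in {2,6} \filldraw[fill=white] (\x,-2) circle (2.5pt);
\foreach \x in {3,5} \filldraw[fill=white] (\x,-3) circle (2.5pt);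
\filldraw[fill=gray] (4,-4) circle (2.5pt);
\node at (1,0) {$u_1$};
\node at (2,0) {$u_2$};
\node at (3,0) {$u_3$};
\node at (4,0) {$v$};
\end{tikzpicture}
\caption{The triangle for $n=3$ and its lines. Interior positions are black, boundary positions white, the center gray. Lines $1,2,3$ read off rows $1,2,3$ of the matrix; line $4$ ends just before the center. In general, any two of the lines $1,\dots,n$ cross twice, once in each half, and line $n+1$ crosses each of them once.}
\label{fig:lines}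
\end{figure}

Since $A_{ki}=A_{ik}$ and $A_{k,2n+2-i}=A_{i,2n+2-k}$, the entries met by line $i\le n$ are exactly row $i$ of $A$ from left to right. The \emph{state} of a line at a point between two entries is the sum of the entries met so far; the final state is the sum of all its entries. A sequence of $0,\pm1$ has alternating nonzero entries with sum $1$ if and only if its partial sums lie in $\{0,1\}$ and its sum is $1$.

\begin{lemma}\label{lem:triangle}
Let $A$ be a DASASM. All states of all lines lie in $\{0,1\}$, lines $i\le n$ have final state $1$, and $A_{n+1,n+1}=1-2f$, where $f\in\{0,1\}$ is the final state of line $n+1$. Conversely, every filling of the triangle by $0,\pm1$ with these properties comes from exactly one DASASM.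
\end{lemma}

\begin{proof}
For lines $i\le n$ the claim is the row condition. Line $n+1$ carries the first $n$ entries of column $n+1$, so its states lie in $\{0,1\}$. Row $n+1$ is a palindrome whose left half is line $n+1$, because $A_{n+1,2n+2-j}=A_{j,n+1}=A_{n+1,j}$. Its sum $2f+A_{n+1,n+1}$ is $1$.

Conversely, extend the filling by the symmetries. Rows $i\le n$ are the lines and satisfy the ASM condition. In row $n+1$ the partial sums of the left half are states of line $n+1$. The total is $2f+(1-2f)=1$, so from the center on each partial sum is $1$ minus the sum of the remaining entries, and that sum is a state of line $n+1$; so the partial sum lies in $\{0,1\}$. The composition of the two reflections gives $A_{2n+2-i,j}=A_{i,2n+2-j}$, so the remaining rows are reversals of rows $i\le n$. Columns are transposed rows.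
\end{proof}

\subsection{Weights}

Let $q\in\mathbb C^\times$ with $q^8\ne1$, so that $\sigma(q),\sigma(q^2),\sigma(q^4)\ne0$. Put $u_{n+1}=v$ and
\[
\alpha(t)=\frac{\sigma(q^2t)}{\sigma(q^4)},\qquad \beta(t)=\alpha(\bar t),\qquad l(u)=\frac{\sigma(q\bar u)}{\sigma(q)},\qquad r(u)=\frac{\sigma(qu)}{\sigma(q)}=l(\bar u).
\]
For an interior position $(k,j)$ let $\nu=\sum_{k'<k}A_{k'j}$ and $h=\sum_{j'<j}A_{kj'}$ be the partial sums above it and to its left. The weights are as follows.
\begin{itemize}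
\item Entries $\pm1$ of the triangle, and the center, have weight $1$.
\item A zero at $(i,i)$, $i\le n$, has weight $l(u_i)$; a zero at $(i,2n+2-i)$ has weight $r(u_i)$.
\item A zero at an interior position $(k,j)$, where lines $k$ and $i=\min(j,2n+2-j)$ cross, has weight $\alpha(u_ku_i)$ if $\nu\ne h$ and $\beta(u_ku_i)$ if $\nu=h$.
\end{itemize}
The weight of $A$ is the product of these weights. Let $Z_{n,\pm}=Z_{n,\pm}(u_1,\dots,u_n;v)$ be the sum of the weights over $\mathrm{DASASM}_\pm(2n+1)$, and $Z_n=Z_{n,+}+Z_{n,-}$. For $n=0$ only the matrix $(1)$ occurs, so $Z_0=Z_{0,+}=1$ and $Z_{0,-}=0$. We write $Z_{n,\bullet}$ for a statement that holds for each of $Z_n,Z_{n,+},Z_{n,-}$.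

At $u_i=v=1$ we have $l=r=1$ and $\alpha=\beta=\sigma(q^2)/\sigma(q^4)=1/\theta$ with $\theta=q^2+\bar q^2$, so $A$ has weight $\theta^{-M(A)}$. The value $\theta=1$ counts DASASMs. The sign $(-1)^{M(A)}$ requires $\theta=-1$, and we shall take $q=e^{i\pi/3}$.

\begin{lemma}\label{lem:first}
\emph{(a)} $Z_{n,\bullet}$ is even in each $u_i$, $i\le n$. It is a Laurent polynomial in $x_i$ with exponents in $[-n,n]$.

\emph{(b)} $Z_{n,\pm}(u;-v)=\pm(-1)^nZ_{n,\pm}(u;v)$.

\emph{(c)} $Z_{n,\bullet}(\bar u;\bar v)=Z_{n,\bullet}(u;v)$.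
\end{lemma}

\begin{proof}
(a) Line $i\le n$ has $2n+1$ entries. An odd number of them are nonzero, so an even number, at most $2n$, are zero. Each zero contributes a factor that is odd in $u_i$ with $u_i$-exponents $\pm1$; nothing else depends on $u_i$.

(b) Line $n+1$ has $n$ entries. The number of nonzero ones has the parity of $f$, and each zero contributes a factor odd in $v$.

(c) Reflect $A$ left to right. This exchanges the two diagonals and fixes the center. At a zero it keeps $\nu$ and replaces $h$ by $1-h$, since row sums are $1$. So it exchanges $\alpha\leftrightarrow\beta$ and $l\leftrightarrow r$, which is the substitution $u\to\bar u$, $v\to\bar v$.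
\end{proof}

\begin{proposition}\label{prop:sym}
$Z_{n,+}$ and $Z_{n,-}$ are symmetric in $u_1,\dots,u_n$.
\end{proposition}

This is not visible from the definition, since the lines play different roles. It is proved in Section~\ref{sec:exchange}, which uses only the definitions of the present section.

\subsection{Freezing the first rows}

At special parameters a weight vanishes and the first one or two rows are forced.

\begin{lemma}\label{lem:R1}
Let $n\ge1$. At $u_1=\bar q$,
\begin{equation}\label{eq:R1}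
Z_{n,\bullet}=\frac{\sigma(q^2)}{\sigma(q)}\,\frac{\sigma(q^3\bar v)}{\sigma(q^4)}\prod_{j\ge2}\frac{\sigma(q^3\bar u_j)^2}{\sigma(q^4)^2}\;Z_{n-1,\bullet}(u_2,\dots,u_n;v).
\end{equation}
\end{lemma}

\begin{proof}
Since $r(\bar q)=0$, only matrices with $A_{1,2n+1}\neq0$ contribute, so the first row is $(0,\dots,0,1)$. Its zeros have $\nu=h=0$. They contribute $l(u_1)\beta(u_1v)\prod_{j\ge2}\beta(u_1u_j)^2$, which is the stated factor. The remaining rows form an arbitrary filling of the triangle for $n-1$, with unchanged $\nu$ and $h$.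
\end{proof}

\begin{lemma}\label{lem:R2}
Let $n\ge2$ and $u_1u_2=q^2$. Then
\begin{equation}\label{eq:R2}
Z_{n,\bullet}=\bigl(1-l(u_1)^2\bigr)r(u_1)r(u_2)\,\alpha(u_1v)\alpha(u_2v)\prod_{j\ge3}\alpha(u_1u_j)^2\alpha(u_2u_j)^2\;Z_{n-2,\bullet}(u_3,\dots,u_n;v),
\end{equation}
and $1-l(u_1)^2=\sigma(u_1)\sigma(u_2)/\sigma(q)^2$.
\end{lemma}

\begin{proof}
Now $\beta(u_1u_2)=0$ and $\alpha(u_1u_2)=1$. A zero at $(1,2)$ with $h=0$ would have weight $\beta(u_1u_2)=0$, so the $1$ of row $1$ is in column $1$ or $2$. The later zeros of row $1$ have $\nu=0$, $h=1$. Those in columns $3,\dots,2n-1$ and the right corner contribute $\alpha(u_1v)r(u_1)\prod_{j\ge3}\alpha(u_1u_j)^2$. The zero at $(1,2n)$, and that at $(1,2)$ if $A_{11}=1$, contribute $\alpha(u_1u_2)=1$.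

It remains to follow line $2$. If $A_{11}=1$ (weight $1$ at the left corner), line $2$ reaches $(2,2)$ in state $0$. If $A_{12}=1$ (weight $l(u_1)$ at the left corner), it reaches $(2,2)$ in state $1$. Let $h_2$ be its state after $(2,2)$; the continuation depends only on $h_2$. At $(2,2)$ the state changes with weight $1$ or stays with weight $l(u_2)$, so the total weights are
\[
l(u_2)+l(u_1)\ \text{ for } h_2=0,\qquad 1+l(u_1)l(u_2)\ \text{ for } h_2=1 .
\]
Since $q\bar u_2=\bar qu_1$, we have $l(u_2)=-l(u_1)$. So only $h_2=1$ survives, with weight $1-l(u_1)^2$. Moreover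
\[
\sigma(q)^2-\sigma(q\bar u_1)^2=\tau(q^2)-\tau(q^2\bar u_1^2)=\sigma(q^2\bar u_1)\sigma(u_1)=\sigma(u_2)\sigma(u_1).
\]

Row $1$ vanishes in columns $3,\dots,2n-1$. So in these columns $A_{2j}\in\{0,1\}$: in the left half and the middle, line $j$ arrives in state $0$; in the right half, the line in column $j$ must leave $(2,j)$ in state $1$, because its last entry $A_{1j}$ is $0$. On the other hand, row $2$ has state $1$ after $(2,2)$, so its next nonzero entry would be $-1$. Therefore $A_{2j}=0$ in all these columns, with $\nu=0$, $h=1$ and weight $\alpha(u_2v)\prod_{j\ge3}\alpha(u_2u_j)^2$. At $(2,2n)$ line $2$ arrives in state $1$ and leaves in state $1$, because $A_{1,2n}=0$; the entry is $0$ with weight $r(u_2)$. The remaining rows form an arbitrary filling of the triangle for $n-2$.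
\end{proof}

\section{The sixth root of unity}\label{sec:root}

In this section and from Section~\ref{sec:limit} on, $q=e^{i\pi/3}$. Then
\[
q=-\omega^2,\quad q^2=\omega,\quad q^3=-1,\quad \theta=q^2+\bar q^2=q^4+\bar q^4=-1,\quad \sigma(q)=\sigma(q^2)=i\sqrt3,\quad \sigma(q^4)=-i\sqrt3 .
\]
At $u_i=v=1$ we have $\alpha=\beta=-1$ and $l=r=1$, so
\begin{equation}\label{eq:signed}
Z_{n,\pm}(1,\dots,1;1)=\sum_{A\in\mathrm{DASASM}_\pm(2n+1)}(-1)^{M(A)} .
\end{equation}
Proposition~\ref{prop:sym} is used freely.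

\subsection{Zeros and a recursion}

\begin{lemma}\label{lem:zeros}
For $n\ge1$, $Z_{n,\bullet}(u;1)$ vanishes at $x_i=\omega^{\pm1}$, so it is divisible by $\prod_i(1+X_i)$.
\end{lemma}

\begin{proof}
At $v=1$ the right side of \eqref{eq:R1} contains $\sigma(q^3)=\sigma(-1)=0$. So $Z_{n,\bullet}(u;1)$ vanishes at $u_1=\bar q$, that is, at $x_1=\omega^2$, and by Lemma~\ref{lem:first}(c) also at $x_1=\omega$. Use symmetry and $1+X_i=\bar x_i(x_i-\omega)(x_i-\omega^2)$.
\end{proof}

This is where $v=1$ matters: $\sigma(q^3\bar v)=-\sigma(\bar v)$ vanishes only for $v=\pm1$.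

\begin{lemma}\label{lem:rec}
Let $n\ge2$, $\eta\in\{\omega,\omega^2\}$, $x_1x_2=\eta$ and $g=X_1+X_2$. Then
\begin{equation}\label{eq:ids}
x_1^3+\bar x_1^3=-g(g^2-3),\qquad (1+X_1)(1+X_2)=(g-1)(g+2),
\end{equation}
the polynomial $Y^3-3Y-(x_1^3+\bar x_1^3)$ has the roots $X_1,X_2,-g$, and
\begin{equation}\label{eq:rec}
Z_{n,\bullet}(u;1)=-\frac{(g-1)(1+X_1)(1+X_2)}{27}\prod_{j\ge3}\frac{(X_j+g)^2}{9}\;Z_{n-2,\bullet}(u_3,\dots,u_n;1).
\end{equation}
By symmetry the same holds for any pair of indices in place of $1,2$.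
\end{lemma}

\begin{proof}
Since $(x+\bar x)^3-3(x+\bar x)=x^3+\bar x^3$, the cubic has the roots $x+\bar x$ for $x=x_1,\bar\eta x_1,\eta x_1$, which are distinct for generic $x_1$. The first two are $X_1$ and $X_2$. As $1+\eta+\bar\eta=0$,
\[
g=x_1(1+\bar\eta)+\bar x_1(1+\eta)=-\eta x_1-\bar\eta\bar x_1,
\]
so the third root is $-g$. Comparing coefficients, $X_1X_2-g^2=-3$ and $-gX_1X_2=x_1^3+\bar x_1^3$, which gives \eqref{eq:ids}.

Let $u_1u_2=q^2=\omega$, so $\eta=\omega^2$, and set $v=1$ in \eqref{eq:R2}. We have $\sigma(qu)=-\sigma(\omega^2u)$ and $\sigma(u)\sigma(\omega u)\sigma(\omega^2u)=\sigma(u^3)$, because $(a-b)(\omega a-\omega^2b)(\omega^2a-\omega b)=a^3-b^3$. Also $\sigma(q)^4\sigma(q^4)^2=-27$ and $u_2^3=\bar u_1^3$. So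
\[
(1-l(u_1)^2)r(u_1)r(u_2)\alpha(u_1)\alpha(u_2)=\frac{\sigma(u_1^3)\sigma(u_2^3)}{-27}=\frac{\sigma(u_1^3)^2}{27}=\frac{x_1^3+\bar x_1^3-2}{27}.
\]
By \eqref{eq:ids} the numerator is $-(g^3-3g+2)=-(g-1)^2(g+2)=-(g-1)(1+X_1)(1+X_2)$. Further,
\[
\sigma(\omega u_1u_j)\sigma(\omega u_2u_j)=\tau(\omega^2u_1u_2x_j)-\tau(u_1\bar u_2)=X_j-\omega^2x_1-\omega\bar x_1=X_j+g,
\]
and $\sigma(q^4)^4=9$. This is \eqref{eq:rec} for $\eta=\omega^2$. By evenness only $x_1x_2=\omega^2$ matters, not the sign of $u_1u_2$. For $\eta=\omega$ apply Lemma~\ref{lem:first}(c) to $Z_{n,\bullet}$ and to $Z_{n-2,\bullet}$; the factor in \eqref{eq:rec} depends only on the $X_i$.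
\end{proof}

\subsection{One constant is left}

For a Laurent polynomial $F$ in $x_1,\dots,x_m$ whose exponents in each variable lie in $[-n,n]$, let $\operatorname{tc}(F)$ be its \emph{top coefficient}, the coefficient of $x_1^n\cdots x_m^n$.

\begin{lemma}\label{lem:one}
Let $F$ be a Laurent polynomial in $x_1,\dots,x_n$ with exponents in each variable in $[-n,n]$. If $F$ vanishes whenever $x_i=\omega^{\pm1}$ for some $i$ and whenever $x_ix_j=\omega^{\pm1}$ for some $i<j$, then $F=\operatorname{tc}(F)\,L_n$, where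
\[
L_n=\prod_{i}(1+X_i)\prod_{i<j}(1+x_ix_j+\bar x_i\bar x_j).
\]
\end{lemma}

\begin{proof}
Up to units of the Laurent polynomial ring, $L_n$ is the product of the pairwise non-associated irreducible elements $x_i-\omega^{\pm1}$ and $x_ix_j-\omega^{\pm1}$. So $L_n$ divides $F$. In each $x_i$ the extreme exponents of $L_n$ are exactly $\pm n$, and $\operatorname{tc}(L_n)=1$. Hence the quotient is a constant, and comparing top coefficients identifies it.
\end{proof}

\subsection{The cases $n=1$ and $n=2$ by hand}\label{sec:hand}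

\emph{Case $n=1$.} By Lemmas~\ref{lem:zeros} and \ref{lem:one}, both $Z_1(u;1)$ and $Z_{1,-}(u;1)$ are constant multiples of $L_1=1+X_1$. By \eqref{eq:small} and \eqref{eq:signed}, their values at $u=1$, where $L_1=3$, are $-1$ and $1$. So
\begin{equation}\label{eq:n1}
Z_1(u;1)=-\tfrac13(1+X_1),\qquad Z_{1,-}(u;1)=\tfrac13(1+X_1).
\end{equation}
The ratio $-1$ holds for all $u_1$.

\emph{Case $n=2$.} Since $Z_{0,-}=0$, the recursion \eqref{eq:rec} says that $Z_{2,-}(u;1)$ vanishes for $x_1x_2=\omega^{\pm1}$. By Lemmas~\ref{lem:zeros} and \ref{lem:one} it is a constant multiple of $L_2$; by \eqref{eq:small} its value at $u=1$ is $-2$, and $L_2=27$ there. Since $Z_0=1$, the recursion for $Z_2$ says that $Z_2(u;1)$ agrees with $-\frac1{27}(X_1+X_2-1)(1+X_1)(1+X_2)$ for $x_1x_2=\omega^{\pm1}$. Both have exponents in $[-2,2]$ and vanish at $x_i=\omega^{\pm1}$, so their difference is a constant multiple of $L_2$. At $u=1$ the difference is $-1+\frac1{27}\cdot3\cdot9=0$, so the constant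 is $0$. Altogether
\begin{equation}\label{eq:n2}
\begin{aligned}
Z_2(u;1)&=-\tfrac1{27}(1+X_1)(1+X_2)(X_1+X_2-1),\\
Z_{2,-}(u;1)&=-\tfrac2{27}(1+X_1)(1+X_2)(1+x_1x_2+\bar x_1\bar x_2).
\end{aligned}
\end{equation}
These are not proportional. But for $x_2=1$ both last factors become $1+X_1$, and $Z_{2,-}=2Z_2$. For even $n$ we must therefore expect the ratio $2$ only after setting one variable equal to $1$.

\subsection{The general statement}

To guess $Z_n(u;1)$ we need symmetric polynomials in the $X_i$ which, on $x_1x_2=\eta$, reproduce the factor $(g-1)\prod_{j\ge3}(X_j+g)^2$ of \eqref{eq:rec}. It is natural to split this factor as $\prod(X_j+g)$ times $(g-1)\prod(X_j+g)$ and to look for two families. Now $X_j+g$ is the third factor of $x_j^3+\bar x_j^3-x_1^3-\bar x_1^3$, whose other factors are $X_j-X_1$ and $X_j-X_2$. Multiplication by $x^3+\bar x^3$ shifts exponents by $\pm3$, which suggests quotients of alternants whose exponents, taken with both signs, form a set invariant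 under a shift by $3$.

Let $(e_j)=(1,2,4,5,7,8,\dots)$ and $(m_j)=(1,5,7,11,13,\dots)$ be the positive integers coprime to $3$ and to $6$, respectively, and
\[
P_n=\frac{\det[x_i^{e_j}-x_i^{-e_j}]_{i,j=1}^n}{\det[x_i^{j}-x_i^{-j}]_{i,j=1}^n},\qquad
O_n=\frac{\det[x_i^{m_j/2}+x_i^{-m_j/2}]_{i,j=1}^n}{\det[x_i^{(2j-1)/2}+x_i^{-(2j-1)/2}]_{i,j=1}^n},
\]
where $x_i^{1/2}=u_i$.

\begin{theorem}\label{thm:Z}
Let $q=e^{i\pi/3}$.
\begin{enumerate}
\item For $n\ge1$, $Z_n(u_1,\dots,u_n;1)=(-3)^{-n(n+1)/2}\prod_{i=1}^n(1+X_i)\;O_nP_n$.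
\item If $n$ is odd, $Z_{n,-}(u;1)=-Z_n(u;1)$ identically in $u_1,\dots,u_n$.
\item If $n\ge2$ is even, $Z_{n,-}(u_1,\dots,u_{n-1},1;1)=2Z_n(u_1,\dots,u_{n-1},1;1)$ identically in $u_1,\dots,u_{n-1}$. The condition $u_n=1$ cannot be dropped, for any even $n$.
\end{enumerate}
\end{theorem}

The induction from $n-2$ to $n$ will leave one constant, as above, and we need an independent determination of it. By \eqref{eq:n2}, $\operatorname{tc}(Z_2)=0$. It suffices to show that the top coefficients of $Z_n$ and of $Z_{n,-}$ vanish for $n\ge3$, and for part 3 that they vanish after setting $u_n=1$ when $n\ge4$. Sections~\ref{sec:exchange}--\ref{sec:top} supply this, and Section~\ref{sec:proof} completes the induction.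

\section{Exchanging lines}\label{sec:exchange}

Here $q$ is again general with $q^8\ne1$. We prove Proposition~\ref{prop:sym} and a third reduction, which relates $v$ to the $u_i$.

\subsection{The partition function as a matrix element}

At a nonzero interior entry the two crossing lines have equal states and both states change. To turn this into a conservation law, give a line at each point a \emph{spin}: the spin is the state on vertical parts and $1$ minus the state on horizontal parts. Then a nonzero entry exchanges two unequal spins.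

Let $e_0,e_1$ be the standard basis of $\mathbb C^2$, let $\mathcal X$ be the spin flip $e_0\leftrightarrow e_1$, and let $Q=-q^{-4}$, so $\sigma(Q)=\sigma(q^4)$. Let $R(\lambda)$ act on $\mathbb C^2\otimes\mathbb C^2$ as follows: equal spins are kept with weight $a$, unequal spins are kept with weight $b$ or exchanged with weight $c$, where
\[
a=\sigma(Q\lambda),\qquad b=\sigma(\lambda),\qquad c=\sigma(Q),\qquad\text{all divided by }\sigma(Q).
\]
Let $K(\lambda)=1+\frac{\sigma(\lambda)}{\sigma(q)}\mathcal X$. All these are symmetric matrices. Indices show on which tensor factors an operator acts; $R_{ij}=R_{ji}$. Put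
\[
\lambda_i=q\bar u_i,\qquad \lambda_i'=qu_i,\qquad \mu=q\bar v,
\]
give line $i\le n$ the space $i$, and give line $n+1$ the space $0$. The local weights are the following.

\emph{Left half and middle column.} Where row $k$ crosses line $i$, the vertical line has state $\nu$ and the horizontal one has state $h$. A zero has equal spins if $\nu\neq h$, with weight $\alpha(t)$, and unequal spins if $\nu=h$, with weight $\beta(t)$, where $t=u_ku_i$. This is $R(\lambda_k\lambda_i)$, or $R(\lambda_k\mu)$ in the middle column, because $\sigma(Qq^2\bar t)=\sigma(-q^{-2}\bar t)=\sigma(q^2t)$.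

\emph{Right half.} The vertical line runs upward to final state $1$, so at a zero its state is $1-\nu$. So a zero has equal spins if $\nu=h$, with weight $\beta(t)$, and unequal spins if $\nu\ne h$, with weight $\alpha(t)$. This is $R(\lambda_k'\lambda_i')$, because $\sigma(Qq^2t)=\sigma(q^2\bar t)$.

\emph{Corners.} A zero keeps the state and so flips the spin; an entry $\pm1$ keeps the spin. So the left corners are $K(\lambda_i)$ and the right corners $K(\lambda_i')$.

All lines start with spin $0$. Lines $i\le n$ end with spin $1$, line $n+1$ with spin $f$. An assignment of spins with nonzero weight determines the filling, since each entry is the change of state along a line through it. Reading operators from right to left in the order in which the lines meet them,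
\begin{equation}\label{eq:matel}
Z_{n,\pm}=\langle e_1^{\otimes n}\otimes e_f|\,T'_{1\ldots n}\,\mathrm{Mid}_{1\ldots n}\,T_{1\ldots n}\,|e_0^{\otimes n}\otimes e_0\rangle\qquad (f=0\text{ for }+,\ f=1\text{ for }-),
\end{equation}
\begin{align*}
T_{1\ldots n}&=T_{2\ldots n}\,R_{1n}(\lambda_1\lambda_n)\cdots R_{12}(\lambda_1\lambda_2)K_1(\lambda_1),\qquad
\mathrm{Mid}_{1\ldots n}=R_{n0}(\lambda_n\mu)\cdots R_{10}(\lambda_1\mu),\\
T'_{1\ldots n}&=K_1(\lambda_1')R_{12}(\lambda'_1\lambda'_2)\cdots R_{1n}(\lambda_1'\lambda_n')\,T'_{2\ldots n}.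
\end{align*}
For other orders of the lines, such as $T_{2,\ldots,n,1}$, the same formulas are used, each index carrying its space and its parameter.

\subsection{Two local relations}

\begin{lemma}[Yang--Baxter equation]\label{lem:YBE}
$R_{12}(x)R_{13}(xz)R_{23}(z)=R_{23}(z)R_{13}(xz)R_{12}(x)$.
\end{lemma}

\begin{proof}
Multiply each $R$ by $\sigma(Q)$, and let $(a,b),(a',b'),(a'',b'')$ be the weights at $x,xz,z$; now $c=\sigma(Q)$. The right side is the transpose of the left side, so we must show that the left side is symmetric. On the two vectors with all spins equal it is a scalar. By invariance under flipping all spins it remains to treat vectors $\mathbf d_i$ with one different spin, at place $i$. Applying the three factors in turn,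
\begin{align*}
\mathbf d_1&\mapsto a''b'b\,\mathbf d_1+a''b'c\,\mathbf d_2+a''ca\,\mathbf d_3,\\
\mathbf d_2&\mapsto (b''a'c+c^2b)\mathbf d_1+(b''a'b+c^3)\mathbf d_2+cb'a\,\mathbf d_3,\\
\mathbf d_3&\mapsto (ca'c+b''cb)\mathbf d_1+(ca'b+b''c^2)\mathbf d_2+b''b'a\,\mathbf d_3 .
\end{align*}
Symmetry means $a''b'-a'b''=cb$, $\ aa''-bb''=ca'$, $\ ab'-a'b=cb''$. By \eqref{eq:prod} the first left side is $\tau(Qxz^2)-\tau(Q\bar x)-\tau(Qxz^2)+\tau(Qx)=\sigma(Q)\sigma(x)$, as required. The third relation is the first with $x$ and $z$ exchanged. The second left side is $\tau(Q^2xz)-\tau(x\bar z)-\tau(xz)+\tau(x\bar z)=\sigma(Qxz)\sigma(Q)$.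
\end{proof}

\begin{lemma}[Reflection equation]\label{lem:RE}
\[
R_{12}(\lambda/\mu)K_1(\lambda)R_{12}(\lambda\mu)K_2(\mu)=K_2(\mu)R_{12}(\lambda\mu)K_1(\lambda)R_{12}(\lambda/\mu).
\]
\end{lemma}

\begin{proof}
The idea is to write the $R$'s in terms of three commuting involutions and to move the spin flips to the right. Again multiply the $R$'s by $\sigma(Q)$. Write $R=R(\lambda/\mu)$ with weights $a,b,c$, $R'=R(\lambda\mu)$ with weights $a',b',c$, and $k=\sigma(\lambda)/\sigma(q)$, $m=\sigma(\mu)/\sigma(q)$. With the Pauli matrices $\mathcal X$, $\mathcal Y=\begin{pmatrix}0&-i\\ i&0\end{pmatrix}$, $\mathcal Z=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$ put $p=\mathcal X_1\mathcal X_2$, $\rho=\mathcal Y_1\mathcal Y_2$, $z=\mathcal Z_1\mathcal Z_2$. These commute and have square $1$. From $\mathcal X\mathcal Y=i\mathcal Z$, $\mathcal X\mathcal Z=-i\mathcal Y$ we get $p\rho=-z$, $pz=-\rho$. Since $\frac12(p+\rho)$ exchanges unequal spins and kills equal ones,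
\[
R=G+H,\qquad G=\tfrac{a+b}2+\tfrac c2p,\qquad H=\tfrac{a-b}2z+\tfrac c2\rho,
\]
and similarly $R'=G'+H'$. Conjugation by $\mathcal X_1$ or by $\mathcal X_2$ fixes $p$ and changes the signs of $\rho$ and $z$, so it turns $R$ into $S=G-H$ and $R'$ into $S'=G'-H'$.

Expand both sides in $k$ and $m$. The terms of order $1$ are $RR'=R'R$. The terms of order $km$ are $R\mathcal X_1R'\mathcal X_2=RS'p$ and $\mathcal X_2R'\mathcal X_1R=S'Rp$; they agree. The remaining terms require
\[
k(RS'-R'S)\mathcal X_1+m(RR'-S'S)\mathcal X_2=0 .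
\]
Here $RS'-R'S=2(HG'-GH')$ and $RR'-S'S=2(GH'+HG')$. Multiplying by $\mathcal X_1$ on the right, the condition is $k(HG'-GH')=-m(GH'+HG')p$. Multiplying out with $pz=-\rho$, $p\rho=-z$,
\begin{align*}
HG'&=\tfrac14\bigl((a-b)(a'+b')-c^2\bigr)z+\tfrac c4\bigl(a'+b'-a+b\bigr)\rho,\\
GH'&=\tfrac14\bigl((a+b)(a'-b')-c^2\bigr)z+\tfrac c4\bigl(a+b-a'+b'\bigr)\rho,
\end{align*}
hence
\[
HG'-GH'=\tfrac12(ab'-a'b)z+\tfrac c2(a'-a)\rho,\qquad GH'+HG'=\tfrac12(aa'-bb'-c^2)z+\tfrac c2(b+b')\rho .
\]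
So we need
\[
k(ab'-a'b)=mc(b+b'),\qquad kc(a'-a)=m(aa'-bb'-c^2).
\]
For the first, $ab'-a'b=\tau(Q\mu^2)-\tau(Q\bar\mu^2)=\sigma(Q)\sigma(\mu^2)=\sigma(Q)\sigma(\mu)\tau(\mu)$ and $b+b'=\sigma(\lambda)\tau(\mu)$. For the second, $a'-a=\tau(Q\lambda)\sigma(\mu)$ and
\[
aa'-bb'-c^2=\tau(Q^2\lambda^2)-\tau(\lambda^2)-\tau(Q^2)+2=\bigl(\tau(Q\lambda)-\tau(Q/\lambda)\bigr)\tau(Q\lambda)=\sigma(Q)\sigma(\lambda)\tau(Q\lambda).
\]
Insert $k$, $m$ and $c=\sigma(Q)$.
\end{proof}

\subsection{The exchange relation and the symmetry of $Z_{n,\pm}$}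

\begin{lemma}\label{lem:exch}
For adjacent lines $i,j$ in the order $\ldots,i,j,\ldots$,
\begin{equation}\label{eq:E}
T_{\ldots,i,j,\ldots}\,R_{ij}(\lambda_i/\lambda_j)=R_{ij}(\lambda_i/\lambda_j)\,T_{\ldots,j,i,\ldots},
\end{equation}
and $\mathrm{Mid}$ satisfies the same relation.
\end{lemma}

\begin{proof}
We move $R_{ij}=R_{ij}(\lambda_i/\lambda_j)$ from right to left. A line $k$ before $i$ and $j$ contributes the adjacent factors $R_{kj}(\lambda_k\lambda_j)R_{ki}(\lambda_k\lambda_i)$, and Lemma~\ref{lem:YBE} on the spaces $(k,j,i)$ with $x=\lambda_k\lambda_j$, $z=\lambda_i/\lambda_j$ gives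
\begin{equation}\label{eq:pass}
R_{kj}R_{ki}R_{ij}=R_{ij}R_{ki}R_{kj};
\end{equation}
$R_{ij}$ commutes with the other factors of this row. In the rows of $i$ and $j$, operators on disjoint spaces commute, so the two rows together are
\[
\Bigl(\prod_{m}R_{jm}R_{im}\Bigr)\,K_j(\lambda_j)R_{ij}(\lambda_i\lambda_j)K_i(\lambda_i),
\]
where $m$ runs over the lines after $i,j$, last line leftmost. Lemma~\ref{lem:RE} moves $R_{ij}(\lambda_i/\lambda_j)$ through the last three factors and exchanges the roles of $i$ and $j$ there; then \eqref{eq:pass} with $k=m$ moves it through each $R_{jm}R_{im}$. Finally it commutes with the rows of the lines $m$. For $\mathrm{Mid}$ use \eqref{eq:pass} with $k=0$ and $\lambda_k=\mu$.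
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:sym}]
Since all $R$ and $K$ are symmetric, $T'$ is the transpose of $T$ with $\lambda$ replaced by $\lambda'$. Transposing \eqref{eq:E} for $\lambda'$ with $i$ and $j$ exchanged,
\[
T'_{\ldots,i,j,\ldots}R_{ij}(\lambda'_j/\lambda'_i)=R_{ij}(\lambda'_j/\lambda'_i)T'_{\ldots,j,i,\ldots},\qquad\text{and}\qquad \lambda_j'/\lambda_i'=u_j\bar u_i=\lambda_i/\lambda_j .
\]
So the product $T'\,\mathrm{Mid}\,T$ satisfies the same relation as $T$. Take the matrix element \eqref{eq:matel} of this relation, for fixed $f$. On $e_0\otimes e_0$ and on $\langle e_1\otimes e_1|$ the operator $R_{ij}$ acts by the same scalar $a$, generically nonzero. Dividing by it, $Z_{n,\pm}$ is unchanged when the lines $i$ and $j=i+1$ are exchanged.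
\end{proof}

\subsection{A third reduction}

Unlike the first two reductions, the next one is for the sum $Z_n$: its proof needs both centers together. For this reason the determinant formula will be one for $Z_n$, and $Z_{n,\pm}$ will be recovered from it by parity in $v$.

\begin{lemma}\label{lem:R3}
Let $n\ge1$. If $u_1v=q^2$, then
\begin{equation}\label{eq:R3}
Z_n=r(u_1)\bigl(1+l(u_1)\bigr)\prod_{j\ge2}\frac{\sigma(q^2u_1u_j)\,\sigma(q^4\bar u_1u_j)}{\sigma(q^4)^2}\;Z_{n-1}(u_2,\dots,u_n;u_1).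
\end{equation}
\end{lemma}

\begin{proof}
The idea is that lines $1$ and $n+1$ merely swap where they cross, so that line $1$ can be moved to the end of the order and takes over the role of the middle line.

Here $\lambda_1\mu=1$, and $R(1)$ has $a=c=1$, $b=0$: it is the permutation $\Pi$ of the two factors. Since $\mu=1/\lambda_1$ and $R_{j0}\Pi_{10}=\Pi_{10}R_{j1}$,
\[
\mathrm{Mid}\,T=\Pi_{10}R_{n1}(\lambda_n/\lambda_1)\cdots R_{21}(\lambda_2/\lambda_1)T_{1\ldots n}=\Pi_{10}T_{2,\ldots,n,1}R_{n1}(\lambda_n/\lambda_1)\cdots R_{21}(\lambda_2/\lambda_1),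
\]
where \eqref{eq:E} was used to move line $1$ past lines $2,\dots,n$ in turn. On $e_0^{\otimes n}$ the $R$'s on the right give the scalar
$\prod_{j\ge2}\sigma(Qu_1\bar u_j)/\sigma(q^4)=\prod_{j\ge2}\sigma(q^4\bar u_1u_j)/\sigma(q^4)$.

In $T_{2,\ldots,n,1}$ line $1$ is last, so $R_{j1}(\lambda_j\lambda_1)$ is the last factor of row $j$, and it commutes with all factors of later rows that do not involve space $1$. So
\[
T_{2,\ldots,n,1}=K_1(\lambda_1)\,R_{n1}(\lambda_n\lambda_1)\cdots R_{21}(\lambda_2\lambda_1)\,T_{2\ldots n}.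
\]
Apart from $K_1(\lambda_1)$ this is $\mathrm{Mid}\,T$ for $Z_{n-1}(u_2,\dots,u_n;u_1)$, with space $1$ as middle line. Moving $\Pi_{10}$ to the right, space $0$ becomes the middle line and space $1$ carries $e_0$. The operator $T'_{1\ldots n}$ does not act on space $0$, and $\langle e_0|+\langle e_1|$ is a left eigenvector of $K_0(\lambda_1)$ with eigenvalue $1+l(u_1)$. Here the sum over both centers is needed.

It remains to contract $\langle e_1^{\otimes n}|K_1(\lambda'_1)R_{12}(\lambda_1'\lambda_2')\cdots R_{1n}(\lambda_1'\lambda_n')$ with $e_0$ in space $1$. We have $\langle e_1|K_1(\lambda_1')=\langle e_1|+r(u_1)\langle e_0|$. The first term gives $0$, because $\langle e_1^{\otimes n}|$ is a left eigenvector of all $R_{1j}$. In the second term, read from left to right, once an exchange takes place space $1$ carries $e_1$; all later partners carry $e_1$ too, so it stays $e_1$ and contributes $0$. What survives is $r(u_1)\prod_{j\ge2}\sigma(q^2u_1u_j)/\sigma(q^4)$ times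 $\langle e_1^{\otimes(n-1)}|T'_{2\ldots n}$.
\end{proof}

\section{A determinant formula}\label{sec:det}

As in Section~\ref{sec:exchange}, $q$ is general with $q^8\ne1$. The reductions at $u_1u_j=q^2$ and $u_1=\bar q$, together with inversion, give the value of $Z_n$ at $2n$ points $x_1$. A Laurent polynomial with exponents in $[-n,n]$ is determined by its values at $2n+1$ points, and Lemma~\ref{lem:R3} supplies two more. So an expression with all these properties must be $Z_n$. The following is the formula of Behrend, Fischer and Konvalinka \cite{BFK2}; we give a full proof.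

Recall $\theta=q^2+\bar q^2=\sigma(q^4)/\sigma(q^2)$, which is nonzero, and put
\[
\varepsilon(x,x')=\frac{\theta+x+\bar x'}{q^4+\bar q^4-xx'-\bar x\bar x'} .
\]
For $x=u^2$, $x'=u'^2$ the denominator is $\sigma(q^2uu')\sigma(q^2\bar u\bar u')$. Let $N_n(u;v)$ be the $(n+1)\times(n+1)$ matrix with rows
\[
\bigl(\varepsilon(x_i,x_1),\dots,\varepsilon(x_i,x_n),\varepsilon(x_i,y)\bigr)\ (i\le n),\qquad \Bigl(\frac{v-1}{x_1-1},\dots,\frac{v-1}{x_n-1},\frac{v-1}{y-1}\Bigr).
\]
With $C_n=\sigma(q^2)^n\sigma(q)^{-2n}\sigma(q^4)^{-n^2}$ let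
\[
\Phi_n(u;v)=C_n\prod_{i}\frac{\sigma(u_i)\sigma(qu_i)\sigma(q\bar u_i)\sigma(q^2u_iv)\sigma(q^2\bar u_i\bar v)}{\sigma(u_i\bar v)}\prod_{i<j}\Bigl(\frac{\sigma(q^2u_iu_j)\sigma(q^2\bar u_i\bar u_j)}{\sigma(u_i\bar u_j)}\Bigr)^2\det N_n .
\]
The factors of the first product are called \emph{$i$-factors}, those of the second \emph{pair factors} $(i,j)$.

\begin{proposition}\label{prop:det}
$Z_n(u;v)=\Phi_n(u;v)+\Phi_n(\bar u;\bar v)$ for $n\ge0$.
\end{proposition}

\begin{proof}
Let $Z_n^*$ be the right side. We use induction on $n$. For $n=0$, $\frac1{v+1}+\frac1{\bar v+1}=1$. Let $n\ge1$, and let $u_2,\dots,u_n,v$ be generic. Clearly $Z_n^*$ is symmetric in the $u_i$, and invariant under $(u,v)\to(\bar u,\bar v)$. We show that $Z_n^*$ is a Laurent polynomial in $x_1$ of the right degree and satisfies the three reductions.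

\medskip\noindent\textbf{Laurent property.} $\Phi_n$ is even in $u_1$: the $1$-factor has six odd factors, and the pair factors are squares. Its apparent poles in $x_1$ cancel:
\begin{itemize}
\item At $x_1=y$ two columns of $N_n$ coincide.
\item At $x_1=x_j$ two rows and two columns coincide. Regarding row variables and column variables as independent, the determinant is divisible by both differences, so it has a double zero, which cancels the double pole.
\item At $x_1=1$ the pole is cancelled by $\sigma(u_1)$.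
\item A term of the determinant contains each of $\varepsilon(x_1,x_j)$, $\varepsilon(x_j,x_1)$ at most once; their poles are cancelled by the square in the pair factor. The pole of $\varepsilon(x_1,y)$ is cancelled by $\sigma(q^2u_1v)\sigma(q^2\bar u_1\bar v)$.
\item $\varepsilon(x_1,x_1)=\dfrac{\theta+X_1}{\theta^2-X_1^2}=\dfrac1{\theta-X_1}=\dfrac1{\sigma(qu_1)\sigma(q\bar u_1)}$ is cancelled by the $1$-factor.
\end{itemize}
For $x_1\to\infty$ the prefactor is of order $u_1^{4+2(n-1)}=x_1^{n+1}$, and for $x_1\to0$ of order $x_1^{-n-1}$. As $x_1\to\infty$, row $1$ is bounded and column $1$, including its first and last entries, is $O(\bar x_1)$. As $x_1\to0$, row $1$ is $O(x_1)$ and the rest is bounded. So $\Phi_n$, and hence $Z_n^*$, is a Laurent polynomial in $x_1$ with exponents in $[-n,n]$.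

\medskip\noindent\textbf{$Z^*$ satisfies \eqref{eq:R2}.} Let $n\ge2$, $u_1u_2\to q^2$ and $\delta=\sigma(q^2\bar u_1\bar u_2)\to0$. Only $\varepsilon(x_1,x_2)$ and $\varepsilon(x_2,x_1)$ are singular, with denominators $\sim\sigma(q^4)\delta$. The pair factor $(1,2)$ vanishes like $\delta^2$. So only the part $-\varepsilon(x_1,x_2)\varepsilon(x_2,x_1)\det N_{n-2}(u_3,\dots,u_n;v)$ of $\det N_n$ matters. With $x_2=q^4\bar x_1$ the numerators are
\[
\theta+x_1+\bar q^4x_1=\theta(1+\bar q^2x_1)=\theta\,\bar qu_1\,\tau(\bar qu_1),\qquad \theta+q^4\bar x_1+\bar x_1=\theta\,q\bar u_1\,\tau(\bar qu_1),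
\]
and $\sigma(u_1\bar u_2)=\sigma(\bar q^2x_1)=\sigma(\bar qu_1)\tau(\bar qu_1)$. So $-\varepsilon(x_1,x_2)\varepsilon(x_2,x_1)$ times the pair factor $(1,2)$ tends to $-\theta^2/\sigma(\bar qu_1)^2$. Next,
\[
\sigma(q\bar u_1)\sigma(q\bar u_2)=-\sigma(\bar qu_1)^2,\quad \sigma(q^2\bar u_1\bar v)=\sigma(u_2\bar v),\quad \sigma(q^2\bar u_2\bar v)=\sigma(u_1\bar v),
\]
and, for $j\ge3$, $\sigma(q^2\bar u_1\bar u_j)=\sigma(u_2\bar u_j)$, $\sigma(q^2\bar u_2\bar u_j)=\sigma(u_1\bar u_j)$. These cancel the denominators. With $\theta^2C_n/C_{n-2}=\sigma(q)^{-4}\sigma(q^4)^{-(4n-6)}$ we get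
\[
\Phi_n=\frac{\sigma(u_1)\sigma(u_2)\sigma(qu_1)\sigma(qu_2)\sigma(q^2u_1v)\sigma(q^2u_2v)\prod_{j\ge3}[\sigma(q^2u_1u_j)\sigma(q^2u_2u_j)]^2}{\sigma(q)^4\sigma(q^4)^{4n-6}}\,\Phi_{n-2}(u_3,\dots,u_n;v).
\]
By the formula for $1-l(u_1)^2$ in Lemma~\ref{lem:R2} this is the factor of \eqref{eq:R2}.

We need the same for $\Phi_n(\bar u;\bar v)$, that is, we need $\Phi_n(u;v)$ at $u_1u_2=\bar q^2$. Now $\sigma(q^2u_1u_2)\to0$, the numerators are $\theta\,qu_1\tau(qu_1)$ and $\theta\,\bar q\bar u_1\tau(qu_1)$, and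
\begin{gather*}
\sigma(u_1\bar u_2)=\sigma(q^2x_1)=\sigma(qu_1)\tau(qu_1),\qquad \sigma(qu_1)\sigma(qu_2)=-\sigma(qu_1)^2,\\
\sigma(q^2u_1v)=-\sigma(u_2\bar v),\quad \sigma(q^2u_2v)=-\sigma(u_1\bar v),\quad \sigma(q^2u_1u_j)=-\sigma(u_2\bar u_j),\quad \sigma(q^2u_2u_j)=-\sigma(u_1\bar u_j).
\end{gather*}
The signs cancel in pairs, and the result is the formula above with $u,v$ replaced by $\bar u,\bar v$ in the factor; note $\sigma(u_1)\sigma(u_2)=\sigma(\bar u_1)\sigma(\bar u_2)$. Substituting $u\to\bar u$, $v\to\bar v$, the function $\Phi_n(\bar u;\bar v)$ satisfies \eqref{eq:R2} at $u_1u_2=q^2$ with the same factor. So $Z^*$ does.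

\medskip\noindent\textbf{$Z^*$ satisfies \eqref{eq:R1}.} At $u_1=\bar q$ the $1$-factor contains $\sigma(qu_1)=0$, so only the part $\varepsilon(x_1,x_1)\det N_{n-1}(u_2,\dots,u_n;v)$ survives, and $\sigma(qu_1)\sigma(q\bar u_1)\varepsilon(x_1,x_1)=1$. The rest of the $1$-factor is $\frac{\sigma(\bar q)\sigma(qv)\sigma(q^3\bar v)}{\sigma(\bar q\bar v)}=\sigma(q)\sigma(q^3\bar v)$. The pair factors are $\bigl(\frac{\sigma(qu_j)\sigma(q^3\bar u_j)}{\sigma(\bar q\bar u_j)}\bigr)^2=\sigma(q^3\bar u_j)^2$. With $C_n/C_{n-1}=\sigma(q^2)\sigma(q)^{-2}\sigma(q^4)^{-(2n-1)}$ this is \eqref{eq:R1}. At $u_1=q$ these expressions become $\frac{\sigma(q)\sigma(q^3v)\sigma(q\bar v)}{\sigma(q\bar v)}=\sigma(q)\sigma(q^3v)$ and $\bigl(\frac{\sigma(q^3u_j)\sigma(q\bar u_j)}{\sigma(q\bar u_j)}\bigr)^2=\sigma(q^3u_j)^2$. Inverting all variables, $\Phi_n(\bar u;\bar v)$ satisfies \eqref{eq:R1} with the same factor.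

\medskip\noindent\textbf{$Z^*$ satisfies \eqref{eq:R3}.} Let $u_1v\to q^2$ and $\delta=\sigma(q^2\bar u_1\bar v)\to0$. Only $\varepsilon(x_1,y)$ is singular. Its cofactor has sign $(-1)^{n+2}$. In the minor, move column $1$ to the end, at the cost of $(-1)^{n-1}$; its last row is then $\frac{v-1}{u_1-1}$ times that of $N_{n-1}(u_2,\dots,u_n;u_1)$. So
\[
\det N_n\sim-\varepsilon(x_1,y)\,\frac{v-1}{u_1-1}\,\det N_{n-1}(u_2,\dots,u_n;u_1),\qquad \varepsilon(x_1,y)\sim\frac{\theta\,\bar qu_1\,\tau(\bar qu_1)}{\sigma(q^4)\delta}.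
\]
We have $\sigma(u_1\bar v)=\sigma(\bar q^2x_1)=-\sigma(q\bar u_1)\tau(\bar qu_1)$ and $\bar qu_1v=q$. So the $1$-factor times $-\varepsilon(x_1,y)\frac{v-1}{u_1-1}$ tends to
\[
\theta\,\sigma(qu_1)\,\sigma(u_1)\frac{\bar qu_1(v-1)}{u_1-1}=\theta\,\sigma(qu_1)(q-\bar qu_1)(1+\bar u_1)=\theta\,\sigma(qu_1)\bigl(\sigma(q)+\sigma(q\bar u_1)\bigr),
\]
which is $\theta\,\sigma(qu_1)\sigma(q)(1+l(u_1))$. For $j\ge2$, the $j$-factor times the pair factor $(1,j)$, divided by the $j$-factor of $\Phi_{n-1}(u_2,\dots,u_n;u_1)$, is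
\begin{equation}\label{eq:jratio}
\frac{\sigma(q^2u_jv)\sigma(q^2\bar u_j\bar v)}{\sigma(u_j\bar v)}\cdot\frac{\sigma(q^2u_1u_j)\sigma(q^2\bar u_1\bar u_j)\sigma(u_j\bar u_1)}{\sigma(u_1\bar u_j)^2}.
\end{equation}
Inserting $\sigma(q^2u_jv)=\sigma(q^4\bar u_1u_j)$, $\sigma(q^2\bar u_j\bar v)=\sigma(u_1\bar u_j)$, $\sigma(u_j\bar v)=-\sigma(q^2\bar u_1\bar u_j)$, we see that \eqref{eq:jratio} is $\sigma(q^4\bar u_1u_j)\sigma(q^2u_1u_j)$. Since $\theta C_n/C_{n-1}=\sigma(q)^{-2}\sigma(q^4)^{-(2n-2)}$, the function $\Phi_n(u;v)$ satisfies \eqref{eq:R3}.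

At $u_1v=\bar q^2$ we have $\sigma(q^2u_1v)\to0$, the numerator of $\varepsilon(x_1,y)$ is $\theta\,qu_1\tau(qu_1)$, $\sigma(u_1\bar v)=\sigma(qu_1)\tau(qu_1)$ and $qu_1v=\bar q$. The first limit becomes
\[
-\theta\,\sigma(q\bar u_1)(\bar q-qu_1)(1+\bar u_1)=\theta\,\sigma(q\bar u_1)\bigl(\sigma(q)+\sigma(qu_1)\bigr)=\theta\,\sigma(q)\sigma(q\bar u_1)\bigl(1+l(\bar u_1)\bigr).
\]
With $\sigma(q^2u_jv)=\sigma(\bar u_1u_j)$, $\sigma(q^2\bar u_j\bar v)=\sigma(q^4u_1\bar u_j)$, $\sigma(u_j\bar v)=\sigma(q^2u_1u_j)$, the expression \eqref{eq:jratio} is $\sigma(q^4u_1\bar u_j)\sigma(q^2\bar u_1\bar u_j)$. Inverting all variables, $\Phi_n(\bar u;\bar v)$ at $u_1v=q^2$ is the factor of \eqref{eq:R3} times $\Phi_{n-1}(\bar u_2,\dots,\bar u_n;\bar u_1)$. Adding, $Z^*$ satisfies \eqref{eq:R3}.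

\medskip\noindent\textbf{Conclusion.} By the induction hypothesis, evenness, symmetry and inversion invariance, $Z_n$ and $Z_n^*$ agree at the $2n+2$ distinct values $x_1=q^{\pm4}\bar x_j$ $(j\ge2)$, $q^{\pm2}$, $q^{\pm4}\bar y$. Both are Laurent polynomials in $x_1$ with exponents in $[-n,n]$, so they are equal.
\end{proof}

\section{The determinant at $q=e^{i\pi/3}$}\label{sec:limit}

From now on $q=e^{i\pi/3}$. We let $v\to1$ in Proposition~\ref{prop:det}; each of the two terms has a finite limit, but separating $Z_{n,+}$ and $Z_{n,-}$ requires the next order in $v-1$. Put $w_i=\bar x_i$ and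
\[
\rho(a,b)=\frac{a+b-1}{a^2+ab+b^2},\quad \rho_{ij}=\rho(x_i,w_j),\quad c_i=\rho(x_i,1)=\frac1{1+X_i},\quad b_j=\frac1{1-w_j},\quad \tilde b_j=\frac1{1-x_j}=1-b_j,
\]
\[
D=\det[\rho_{ij}]_{n\times n},\qquad \Gamma=\det\begin{pmatrix}\rho_{ij}&c_i\\ b_j&0\end{pmatrix},\qquad \tilde\Gamma=\det\begin{pmatrix}\rho_{ij}&\tilde b_i\\ c_j&0\end{pmatrix},
\]
\[
B_n=(-1)^nC_n\prod_i(1+X_i)^2\prod_{i<j}\frac{(1+x_ix_j+\bar x_i\bar x_j)^2}{\sigma(u_i\bar u_j)^2}.
\]

\begin{proposition}\label{prop:v1}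
For $n\ge1$, $Z_n(u;1)=B_nD$ and $Z_{n,-}(u;1)=B_n(\Gamma+\tilde\Gamma)$.
\end{proposition}

\begin{proof}
Let $\Psi(u;v)=\Phi_n(u;v)/(v-1)$ and $\tilde\Psi=\Psi(\bar u;\bar v)$. Since $\det N_n/(v-1)$ depends on $v$ only through $v^2$ and each $i$-factor is odd in $v$, both $\Psi$ and $\tilde\Psi$ have parity $(-1)^n$ in $v$. So in
\[
Z_n=(v-1)\Psi+(\bar v-1)\tilde\Psi
\]
the part of parity $(-1)^n$, which is $Z_{n,+}$ by Lemma~\ref{lem:first}(b), is $-(\Psi+\tilde\Psi)$. We expand $\Psi$ and $\tilde\Psi$ at $v=1$ up to the constant term.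

Multiplying numerator and denominator of $\varepsilon$ by $x\bar x'$ gives $\varepsilon(x,x')=-x\bar x'\rho(x,\bar x')$. Also $\frac1{x_j-1}=\frac{w_j}{1-w_j}$, $\sigma(q^2u_iv)\sigma(q^2\bar u_i\bar v)=-(1+x_iy+\bar x_i\bar y)$ and $\sigma(qu_i)\sigma(q\bar u_i)=-(1+X_i)$. Taking the row factors $-x_i$ and the column factors $w_j$, $\bar y$ out of the determinant,
\[
\Psi=\frac{B_n}{\prod_i(1+X_i)}\;\bar yF(\bar y)\prod_i\frac{\sigma(u_i)(1+x_iy+\bar x_i\bar y)}{\sigma(u_i\bar v)},
\]
\[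
F(w)=\det\begin{pmatrix}\rho_{ij}&\rho(x_i,w)\\ b_j&\frac1{1-w}\end{pmatrix}=\frac{D}{1-w}+\det\begin{pmatrix}\rho_{ij}&\rho(x_i,w)\\ b_j&0\end{pmatrix}.
\]
Let $v=e^{s}$, $s\to0$. Then $\frac{\bar y}{1-\bar y}=\frac1{2s}-\frac12+O(s)$, and the product over $i$ is $\prod_i(1+X_i)\,(1+\mathsf as+O(s^2))$ with
\[
\mathsf a=\sum_i\Bigl(\frac{x_i+1}{x_i-1}+\frac{2(x_i-\bar x_i)}{1+X_i}\Bigr),
\]
which changes sign under $x\to\bar x$. The second determinant in $F(\bar y)$ tends to $\Gamma$. So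
\[
\Psi=B_n\Bigl[\frac{D}{2s}+\frac{\mathsf a-1}2D+\Gamma+O(s)\Bigr].
\]
To get $\tilde\Psi$, replace $s$ by $-s$ and $x$ by $\bar x$. Here $B_n$ is invariant. As $\rho$ is symmetric, $\rho(\bar x_i,x_j)=\rho_{ji}$, so $D$ is invariant, and $\Gamma$ becomes, after transposition, $\tilde\Gamma$. So
\[
\tilde\Psi=B_n\Bigl[-\frac{D}{2s}+\frac{-\mathsf a-1}2D+\tilde\Gamma+O(s)\Bigr].
\]
Hence $Z_n(u;1)=B_n(\frac D2+\frac D2)=B_nD$ and $Z_{n,+}(u;1)=B_n(D-\Gamma-\tilde\Gamma)$. Subtract.
\end{proof}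

For even $n$ we shall need $x_n=1$, where $b_n$ and $\tilde b_n$ have poles which must cancel.

\begin{proposition}\label{prop:x1}
Let $n\ge2$, $e(t)=\dfrac{1-t}{(1+t+t^2)^2}$, and let $\rho'$ be the upper left $(n-1)\times(n-1)$ block of $\rho$. At $x_n=1$ we have $D=\det\begin{pmatrix}\rho'&c_i\\c_j&\frac13\end{pmatrix}$, and as $x_n\to1$,
\[
\Gamma+\tilde\Gamma\to-D-\Lambda-\Lambda',\qquad \Lambda=\det\begin{pmatrix}\rho'&c_i\\ e(w_j)&0\end{pmatrix},\quad \Lambda'=\det\begin{pmatrix}\rho'&e(x_i)\\ c_j&0\end{pmatrix}\qquad(i,j<n).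
\]
\end{proposition}

\begin{proof}
Let $\mathsf y_j$ be $\det\rho$ with column $j$ replaced by $(c_i)$, and $\mathsf z_i$ be $\det\rho$ with row $i$ replaced by $(c_j)$. Expanding along the border (Cramer's rule),
\[
\Gamma+\tilde\Gamma=-\sum_jb_j\mathsf y_j-\sum_i(1-b_i)\mathsf z_i .
\]
Put $x_n=e^\delta$, $\delta\to0$. We have $\rho(1,w)=\frac w{1+w+w^2}$ and
\[
\partial_a\rho(a,w)\big|_{a=1}=\frac{(1+w+w^2)-w(2+w)}{(1+w+w^2)^2}=e(w).
\]
So row $n$ of $\rho$ is $c_j+\delta e(w_j)+O(\delta^2)$ for $j<n$, and column $n$ is $c_i-\delta e(x_i)+O(\delta^2)$ for $i<n$. Moreover $\rho(x,\bar x)=\frac{X-1}{X^2-1}=\frac1{1+X}$ with $X=x+\bar x$, so $\rho_{nn}=c_n=\frac13+O(\delta^2)$. This gives $D$ at $\delta=0$. For $j<n$ the determinants $\mathsf y_j$ and $\mathsf z_j$ tend to $0$, having two equal columns, respectively rows, in the limit, while $b_j$ stays finite. For the last index,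
\[
\mathsf y_n=\det\begin{pmatrix}\rho'&c_i\\c_j&c_n\end{pmatrix}+\delta\Lambda+O(\delta^2),\qquad \mathsf z_n=\det\begin{pmatrix}\rho'&c_i\\c_j&c_n\end{pmatrix}-\delta\Lambda'+O(\delta^2).
\]
As $b_n=\delta^{-1}(1+O(\delta))$, we get $-b_n\mathsf y_n-(1-b_n)\mathsf z_n=-b_n(\mathsf y_n-\mathsf z_n)-\mathsf z_n\to-(\Lambda+\Lambda')-D$.
\end{proof}

\section{Top coefficients}\label{sec:top}

With $w_i=\bar x_i$, the top coefficient $\operatorname{tc}(F)$ is the value at $w=0$ of the polynomial $F\prod_iw_i^n$ in the variables $w_i$, when its exponents are in the stated range. Although $F\prod_iw_i^n$ may also contain powers up to $w_i^{2n}$, only its constant term is needed. We have $\rho(1/a,b)=a\hat\rho(a,b)$ with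
\begin{equation}\label{eq:rhohat}
\hat\rho(a,b)=\frac{1-a+ab}{1+ab+a^2b^2}=\frac{1-a+a^2b-a^2b^2}{1-a^3b^3}.
\end{equation}
Let $\mathsf M_{kl}$ $(k,l\ge0)$ be the coefficient of $a^kb^l$ in $\hat\rho$. The special form \eqref{eq:rhohat} at the sixth root of unity makes the matrix $\mathsf M$ degenerate:
\begin{itemize}
\item rows $0$ and $1$ of $\mathsf M$ are $(1,0,0,\dots)$ and $(-1,0,0,\dots)$; their sum is $0$;
\item columns $1$ and $2$ of $\mathsf M$ are the coefficients of $a^2$ and of $-a^2$; their sum is $0$.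
\end{itemize}
All vanishing statements below come from these two facts.

\begin{lemma}\label{lem:CB}
Let $\Delta(w)=\det[w_i^k]_{1\le i\le m,\,0\le k<m}$. For power series $\gamma=\sum\gamma_ka^k$, $\delta=\sum\delta_lb^l$ and a constant $t$, the quotient
\[
\frac1{\Delta(w)^2}\det\begin{pmatrix}\hat\rho(w_i,w_j)&\gamma(w_i)\\ \delta(w_j)&t\end{pmatrix}_{i,j\le m}
\]
is a power series in $w$ with constant term $\det\begin{pmatrix}\mathsf M_{kl}&\gamma_k\\ \delta_l&t\end{pmatrix}_{0\le k,l<m}$. The same holds without border.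
\end{lemma}

\begin{proof}
With $W=(w_i^k)_{i\le m,\,k\ge0}$ the matrix is $\begin{pmatrix}W&0\\0&1\end{pmatrix}\begin{pmatrix}\mathsf M&\gamma\\\delta&t\end{pmatrix}\begin{pmatrix}W^{T}&0\\0&1\end{pmatrix}$. By the Cauchy--Binet formula (an identity of formal power series, with finitely many terms in each degree) its determinant is a sum over $m$-subsets $I,J$ of $\mathbb Z_{\ge0}$ of $\det[w_i^k]_{k\in I}\det[w_i^l]_{l\in J}$ times the bordered minor of $\mathsf M$ with rows $I$ and columns $J$. The quotient $\det[w_i^k]_{k\in I}/\Delta(w)$ is a homogeneous polynomial of degree $\sum_{k\in I}k-\binom m2$. It is $1$ for $I=\{0,\dots,m-1\}$ and vanishes at $w=0$ otherwise.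
\end{proof}

We also need $B_n$ near $w=0$. We have $1+X_i=w_i^{-1}(1+w_i+w_i^2)$, $1+x_ix_j+\bar x_i\bar x_j=(w_iw_j)^{-1}(1+w_iw_j+w_i^2w_j^2)$ and $\sigma(u_i\bar u_j)^2=(w_i-w_j)^2/(w_iw_j)$. Counting powers,
\begin{equation}\label{eq:B}
B_n=(-1)^nC_n\,\Delta(w)^{-2}\prod_iw_i^{-n-1}\cdot(1+O(w)).
\end{equation}
If $x_n=1$, the same holds in $w_1,\dots,w_{n-1}$, with another nonzero constant: for each $i<n$ the pairs $i,j<n$ give $w_i^{-(n-2)}$, the factor $(1+X_i)^2$ gives $w_i^{-2}$, and the pair $(i,n)$ gives $(1+X_i)^2/\sigma(u_i)^2=w_i^{-1}(1+O(w_i))$.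

\begin{lemma}\label{lem:tc}
\emph{(i)} $\operatorname{tc}Z_n(u;1)=0$ for $n\ge2$.
\emph{(ii)} $\operatorname{tc}Z_{n,-}(u;1)=0$ for $n\ge3$.
\emph{(iii)} For $n\ge4$, in the variables $x_1,\dots,x_{n-1}$, $\operatorname{tc}Z_n(u_1,\dots,u_{n-1},1;1)=\operatorname{tc}Z_{n,-}(u_1,\dots,u_{n-1},1;1)=0$.
\end{lemma}

\begin{proof}
The rows of $(\rho_{ij})$ have the factors $w_i$, since $\rho_{ij}=w_i\hat\rho(w_i,w_j)$. In each bordered determinant below, the right border also has the factors $w_i$. After extracting $\prod w_i$ and using \eqref{eq:B}, its contribution to the top coefficient is a constant times the determinant in Lemma~\ref{lem:CB}.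

(i) $D=\prod w_i\det[\hat\rho(w_i,w_j)]$, and $\det(\mathsf M_{kl})_{0\le k,l<n}=0$ for $n\ge2$, because rows $0$ and $1$ add to zero.

(ii) We have
\begin{equation}\label{eq:cw}
c_i=\frac{w_i(1-w_i)}{1-w_i^3}=w_i\bigl(1-w_i+O(w_i^3)\bigr),\qquad b_j=\frac1{1-w_j},\qquad \tilde b_i=-\frac{w_i}{1-w_i}.
\end{equation}
For $\Gamma$ the right border gives $\gamma=1-a+O(a^3)$, so rows $0$ and $1$ of $(\mathsf M\,|\,\gamma)$ add to zero, and the determinant is $0$ for $n\ge2$. For $\tilde\Gamma$ we have $\gamma=-\frac1{1-a}$, and the lower border is $\delta=b-b^2+O(b^4)$. So columns $1$ and $2$, including the lower border, add to zero, and the determinant is $0$ for $n\ge3$.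

(iii) Use Proposition~\ref{prop:x1} with $m=n-1$. In $D$ and $\Lambda$ the right border gives $\gamma=1-a+O(a^3)$, and the lower borders $c_j$ and $e(w_j)$ are power series in $w_j$. So rows $0$ and $1$ add to zero; this needs $m\ge2$. In $\Lambda'$ the right border is $e(x_i)=\frac{w_i^3(w_i-1)}{(1+w_i+w_i^2)^2}$, which is $w_i$ times a power series, and the lower border is $c_j=w_j-w_j^2+O(w_j^4)$. So columns $1$ and $2$ add to zero; this needs $m\ge3$.
\end{proof}

The bound in (ii) is sharp: for $n=2$ the determinant from $\tilde\Gamma$ is $\det\begin{pmatrix}1&0&-1\\-1&0&-1\\0&1&0\end{pmatrix}=2$, and $C_2=-\frac1{27}$, so $\operatorname{tc}Z_{2,-}=-\frac2{27}$, in agreement with \eqref{eq:n2}.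

\section{Proof of Theorem \ref{thm:Z}}\label{sec:proof}

\subsection{The polynomials $P_n$ and $O_n$}

Let $p_e(x)=x^e-x^{-e}$ and $o_m(x)=x^{m/2}+x^{-m/2}$. From $p_{e+1}+p_{e-1}=Xp_e$ with $p_0=0$, and $o_{m+2}+o_{m-2}=Xo_m$ with $o_{-1}=o_1$, where $X=x+\bar x$, we see that $p_e/p_1$ is, for $e\ge1$, a monic polynomial in $X$ of degree $e-1$, and, for odd $m\ge1$, $o_m/o_1$ is a monic polynomial in $X$ of degree $\frac{m-1}2$. So the denominators of $P_n$ and $O_n$ are
\begin{equation}\label{eq:den}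
\prod_ip_1(x_i)\prod_{i<j}(X_j-X_i)\qquad\text{and}\qquad\prod_io_1(x_i)\prod_{i<j}(X_j-X_i),
\end{equation}
and $P_n,O_n$ are symmetric polynomials in the $X_i$. Expanding numerators and denominators along row $n$, their degrees in $X_n$ are $e_n-n$ and $\frac{m_n-2n+1}2$, and their leading coefficients are $P_{n-1}$ and $O_{n-1}$, where $O_0=P_0=1$. For $n=2k$ we have $e_n=3k-1$, $m_n=6k-1$, and these degrees are $k-1$, $k$. For $n=2k-1$ we have $e_n=3k-2$, $m_n=6k-5$, and both degrees are $k-1$. In all cases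
\begin{equation}\label{eq:degOP}
\deg_{X_n}(O_nP_n)=n-1,\qquad\text{with leading coefficient } O_{n-1}P_{n-1}.
\end{equation}
Moreover $O_1=P_1=P_2=1$ and, as $o_5/o_1=X(X-1)-1=X^2-X-1$, $O_2=X_1+X_2-1$. By \eqref{eq:n1} and \eqref{eq:n2}, part 1 of Theorem~\ref{thm:Z} holds for $n=1,2$.

\begin{lemma}\label{lem:OP}
Let $n\ge2$, $x_1x_2=\eta\in\{\omega,\omega^2\}$ and $g=X_1+X_2$. Then
\[
O_nP_n=(g-1)\prod_{j\ge3}(X_j+g)^2\;O_{n-2}P_{n-2}(x_3,\dots,x_n).
\]
\end{lemma}

\begin{proof}
Let $s=x_1^3+\bar x_1^3$ and $\chi(x)=x^3+\bar x^3-s$. By Lemma~\ref{lem:rec}, $\chi(x)=(X-X_1)(X-X_2)(X+g)$, so $\chi$ vanishes at $x_1$ and $x_2$. We have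
\[
\chi\,p_e=p_{e+3}+p_{e-3}-s\,p_e .
\]
Since $e_j+3=e_{j+2}$, and since $p_{-2}=-p_2$, $p_{-1}=-p_1$, the function $\chi p_{e_j}$ is $p_{e_{j+2}}$ plus a combination of $p_{e_1},\dots,p_{e_{j+1}}$. So the passage from $p_{e_1},\dots,p_{e_n}$ to $p_1,p_2,\chi p_{e_1},\dots,\chi p_{e_{n-2}}$ is unitriangular and does not change the determinant. In the new basis the rows of $x_1$ and $x_2$ vanish in the last $n-2$ columns, so
\[
\det[p_{e_j}(x_i)]_n=\det\begin{pmatrix}p_1(x_1)&p_2(x_1)\\p_1(x_2)&p_2(x_2)\end{pmatrix}\prod_{j\ge3}\chi(x_j)\;\det[p_{e_j}(x_{i+2})]_{n-2}.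
\]
Dividing by the denominator \eqref{eq:den} gives $P_n=P_2(x_1,x_2)\prod_{j\ge3}(X_j+g)\,P_{n-2}(x_3,\dots,x_n)$.

For $O_n$ use $\chi\,o_m=o_{m+6}+o_{m-6}-s\,o_m$, $m_j+6=m_{j+2}$, $o_{-5}=o_5$, $o_{-1}=o_1$ and the basis $o_1,o_5,\chi o_{m_1},\dots,\chi o_{m_{n-2}}$. In the same way $O_n=O_2(x_1,x_2)\prod_{j\ge3}(X_j+g)\,O_{n-2}(x_3,\dots,x_n)$. Insert $P_2=1$ and $O_2=g-1$.
\end{proof}

\subsection{Part 1}
Let $\kappa_n=(-3)^{-n(n+1)/2}$, $F_n=\kappa_n\prod_i(1+X_i)O_nP_n$ and $d_n=Z_n(u;1)-F_n$. Then $d_1=d_2=0$. Let $n\ge3$ and $d_{n-2}=0$. Since $\kappa_n/\kappa_{n-2}=(-3)^{-(2n-1)}=-\frac1{27\cdot9^{n-2}}$, Lemma~\ref{lem:OP} shows that $F_n$ satisfies the recursion \eqref{eq:rec}. So $d_n$ vanishes for $x_1x_2=\omega^{\pm1}$ and, by symmetry, for all $x_ix_j=\omega^{\pm1}$. By Lemma~\ref{lem:zeros} and the factors $1+X_i$ of $F_n$, it vanishes at $x_i=\omega^{\pm1}$. By \eqref{eq:degOP} and symmetry, $F_n$ has exponents in $[-n,n]$, as does $Z_n(u;1)$. Lemma~\ref{lem:one}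 gives $d_n=\operatorname{tc}(d_n)L_n$.

By Lemma~\ref{lem:tc}(i), $\operatorname{tc}Z_n(u;1)=0$. And $\operatorname{tc}(F_n)$ is $\kappa_n$ times the coefficient of $X_1^{n-1}\cdots X_n^{n-1}$ in $O_nP_n$. The coefficient of $X_n^{n-1}$ is $O_{n-1}P_{n-1}$, of degree only $n-2$ in $X_1$. So $\operatorname{tc}(F_n)=0$ and $d_n=0$. \qed

\subsection{Part 2}
Let $n$ be odd and $d_n=Z_{n,-}(u;1)+Z_n(u;1)$. By \eqref{eq:n1}, $d_1=0$. Let $n\ge3$ and $d_{n-2}=0$. Both terms satisfy \eqref{eq:rec} and Lemma~\ref{lem:zeros}, so $d_n=\operatorname{tc}(d_n)L_n$ by Lemma~\ref{lem:one}, and $\operatorname{tc}(d_n)=0$ by Lemma~\ref{lem:tc}(i),(ii). \qed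

\subsection{Part 3}
For even $n$ this induction cannot start, because by \eqref{eq:n2} $Z_{2,-}-2Z_2$ is not zero. So we set $u_n=1$ first. Then the recursion can be used only for pairs $i<j\le n-1$; the zeros that the pairs $(i,n)$ would supply, which are second zeros at $x_i=\omega^{\pm1}$, have to be found in another way.

Let $d_n(x_1,\dots,x_{n-1})=(Z_{n,-}-2Z_n)(u_1,\dots,u_{n-1},1;1)$. By \eqref{eq:n2}, at $x_2=1$ we have $Z_2=-\frac19(1+X_1)^2$ and $Z_{2,-}=-\frac29(1+X_1)^2$, so $d_2=0$. Let $n\ge4$ and $d_{n-2}=0$. The recursion \eqref{eq:rec} for pairs $i<j\le n-1$, with $u_n=1$ kept, shows that $d_n$ vanishes at $x_ix_j=\omega^{\pm1}$.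

By Lemma~\ref{lem:zeros}, $\hat Z_{n,\bullet}=Z_{n,\bullet}(u;1)/\prod_{k\le n}(1+X_k)$ is a Laurent polynomial, and so is $\hat Z_{n-2,\bullet}$. Dividing \eqref{eq:rec} for the pair $(i,n)$ by $\prod_{k\le n}(1+X_k)$, which does not vanish identically on $x_ix_n=\eta$, we see that on $x_ix_n=\eta$ the polynomial $\hat Z_{n,\bullet}$ is $g-1$ times a Laurent polynomial, where $g=X_i+X_n$. At $x_n=1$, $x_i=\eta$ we have $g=-1+2=1$. So $\hat Z_{n,-}-2\hat Z_n$ vanishes at $x_n=1$, $x_i=\omega^{\pm1}$. Since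
\[
d_n=3\prod_{i\le n-1}(1+X_i)\cdot(\hat Z_{n,-}-2\hat Z_n)\big|_{x_n=1},
\]
$d_n$ is divisible by
\[
\prod_{i<j\le n-1}(1+x_ix_j+\bar x_i\bar x_j)\prod_{i\le n-1}(1+X_i)^2 .
\]
In each $x_i$ the extreme exponents of this product are exactly $\pm n$, and its top coefficient is $1$. As $d_n$ has exponents in $[-n,n]$, the quotient is the constant $\operatorname{tc}(d_n)$, which is $0$ by Lemma~\ref{lem:tc}(iii).

The condition $u_n=1$ cannot be dropped: if $Z_{n,-}(u;1)=2Z_n(u;1)$ held identically for some even $n$, then \eqref{eq:rec}, whose prefactor is not identically zero, would give it for $n-2,\dots,2$, contrary to \eqref{eq:n2}. \qed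

\section{Evaluation at $u=1$}\label{sec:eval}

\begin{lemma}\label{lem:g}
Let $g_n=O_nP_n$ at $x_1=\dots=x_n=1$. Then $g_n=3^{n(n-1)/2}V_n$ for $n\ge1$.
\end{lemma}

\begin{proof}
We compare the quotients $g_n/g_{n-1}$ and $V_n/V_{n-1}$. Put $x_i=e^{s_i}$ and let $s\to0$. Since $x^e-x^{-e}=2\sum_{k\ge1}(es)^{2k-1}/(2k-1)!$ for $x=e^s$, the lowest-order part of $\det[x_i^{e_j}-x_i^{-e_j}]$ is $2^n\prod_{k}\frac1{(2k-1)!}\det[s_i^{2k-1}]\det[e_j^{2k-1}]$, and the same holds with $e_j$ replaced by $j$. Similarly, for $O_n$ we expand $x^{m/2}+x^{-m/2}=2\sum_{k\ge1}(ms/2)^{2k-2}/(2k-2)!$. So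
\[
P_n(1)=\prod_j\frac{e_j}{j}\prod_{i<j}\frac{e_j^2-e_i^2}{j^2-i^2},\qquad O_n(1)=\prod_{i<j}\frac{m_j^2-m_i^2}{(2j-1)^2-(2i-1)^2}.
\]
Let $n\ge2$. Since $n\prod_{i<n}(n-i)(n+i)=(2n-1)!$ and $\prod_{i<n}(2n-2i)(2n+2i-2)=4^{n-1}(2n-2)!$,
\[
\frac{P_n(1)}{P_{n-1}(1)}=\frac{e_n\prod_{i<n}(e_n^2-e_i^2)}{(2n-1)!},\qquad\frac{O_n(1)}{O_{n-1}(1)}=\frac{\prod_{i<n}(m_n^2-m_i^2)}{4^{n-1}(2n-2)!}.
\]

\emph{$n=2k$.} Here $e_n=3k-1$. The $e_i$ with $i<n$ are $1,4,\dots,3k-2$ and $2,5,\dots,3k-4$. Adding to and subtracting from $e_n$, the numbers $e_n\pm e_i$ are $1,4,\dots,6k-5$ and $3,6,\dots,6k-3$. And $m_n=6k-1$, the $m_i$ are $1,7,\dots,6k-5$ and $5,11,\dots,6k-7$, so the numbers $m_n\pm m_i$ are $4,10,\dots,12k-8$ and $6,12,\dots,12k-6$. So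
\[
\frac{P_n(1)}{P_{n-1}(1)}=e_n\,\frac{3^{n-1}(n-1)!\prod_{j<n}(3j-2)}{(2n-1)!},\qquad \frac{O_n(1)}{O_{n-1}(1)}=\frac{\prod_{j<n}(3j-1)(3j)}{(2n-2)!}.
\]

\emph{$n=2k-1$.} Here $e_n=3k-2$. The $e_i$ with $i<n$ are $1,4,\dots,3k-5$ and $2,5,\dots,3k-4$, and the numbers $e_n\pm e_i$ are $2,5,\dots,6k-7$ and $3,6,\dots,6k-6$. And $m_n=6k-5$, the $m_i$ are $1,7,\dots,6k-11$ and $5,11,\dots,6k-7$, and the numbers $m_n\pm m_i$ are $2,8,\dots,12k-16$ and $6,12,\dots,12k-12$. So
\[
\frac{P_n(1)}{P_{n-1}(1)}=e_n\,\frac{3^{n-1}(n-1)!\prod_{j<n}(3j-1)}{(2n-1)!},\qquad \frac{O_n(1)}{O_{n-1}(1)}=\frac{\prod_{j<n}(3j-2)(3j)}{(2n-2)!}.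
\]

In both cases the product of the two quotients is
\[
\frac{g_n}{g_{n-1}}=3^{n-1}\,e_n\,\frac{(n-1)!\,(3n-3)!}{(2n-1)!\,(2n-2)!}.
\]

On the other side, passing from $n-1$ to $n$ multiplies $\prod_{i=0}^n\frac{(3i)!}{(n+i)!}$ by $\frac{(3n)!\,(n-1)!}{(2n-1)!\,(2n)!}$. So for $n\ge2$
\[
\frac{V_n}{V_{n-1}}=\frac{(3n-3)!\,(n-1)!}{(2n-2)!\,(2n-1)!}\cdot\frac{\lfloor\frac{3n-1}2\rfloor!}{\lfloor\frac{3n-4}2\rfloor!}\cdot3^{\lfloor\frac{n-2}2\rfloor-\lfloor\frac{n-1}2\rfloor}\cdot\frac{\lfloor\frac{n-2}2\rfloor!}{\lfloor\frac{n-1}2\rfloor!}.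
\]
For $n=2k$ the last three factors give $\frac{(3k-1)!}{(3k-2)!}=3k-1=e_n$. For $n=2k+1$ they give $(3k+1)(3k)\cdot\frac1{3k}=3k+1=e_n$. Hence $g_n/g_{n-1}=3^{n-1}V_n/V_{n-1}$, and $g_1=1=V_1$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
At $u=1$ all $X_i$ are $2$. Theorem~\ref{thm:Z}(1) and Lemma~\ref{lem:g} give
\[
Z_n(1;1)=(-3)^{-n(n+1)/2}\,3^n\,3^{n(n-1)/2}\,V_n=(-1)^{n(n+1)/2}V_n .
\]
Write $\zeta_n=(-1)^{n(n-1)/2}$, so that $(-1)^{n(n+1)/2}=(-1)^n\zeta_n$. By Theorem~\ref{thm:Z}(2),(3) at $u=1$ and $Z_{n,+}=Z_n-Z_{n,-}$,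
\begin{itemize}
\item for $n$ odd, $Z_{n,-}=-Z_n=\zeta_nV_n$ and $Z_{n,+}=2Z_n=-2\zeta_nV_n$;
\item for $n$ even, $Z_{n,-}=2Z_n=2\zeta_nV_n$ and $Z_{n,+}=-Z_n=-\zeta_nV_n$.
\end{itemize}
These are the values $\frac12\zeta_n((-1)^n\mp3)V_n$. By \eqref{eq:signed} they are the sums of the theorem.
\end{proof}

\begin{proof}[Proof of Corollary \ref{cor:diag}]
Let $N$ and $N^-$ be the numbers of nonzero entries and of entries $-1$ at the $n^2$ interior positions, and $N_b$, $N_b^-$ the same for the $2n$ boundary positions. Interior positions lie on two lines, boundary positions on one. A line among $1,\dots,n$ with $k$ entries $-1$ has $2k+1$ nonzero entries; line $n+1$ with $k$ entries $-1$ has $2k+f$. Summing over all lines,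
\[
2N+N_b=n+f+2(2N^-+N_b^-).
\]
Since $S(A)=N_b-2N_b^-$, this reads $2N=n+f+4N^--S(A)$. As $M(A)=n^2-N$,
\[
(-1)^{M(A)}=(-1)^n\,i^{2N}=(-1)^n\,i^{\,n+f-S(A)},\qquad\text{so}\qquad i^{\,S(A)}=(-1)^n\,i^{\,n+f}\,(-1)^{M(A)} .
\]
Sum over $A$ and apply Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BFK} R.~E. Behrend, I. Fischer, M. Konvalinka, \emph{Diagonally and antidiagonally symmetric alternating sign matrices of odd order}, arXiv:1512.06030 (2015).
\bibitem{BFK2} R.~E. Behrend, I. Fischer, M. Konvalinka, Adv. Math. 315 (2017), 324--365.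
\end{thebibliography}

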